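# The Pfaffian Jet Varieties $\mathcal P^{2r+1,k}_r$ Are Cohen–Macaulay

Throughout, $K$ is an algebraically closed field of arbitrary characteristic and $R_c=K[t]/(t^c)$ for $c\ge 1$. The *order* of $x\in R_c$ is the largest $f\le c$ such that $t^f$ divides $x$; thus $0$ has order $c$, and an element of order $f<c$ is $t^f$ times a unit. The empty set has dimension $-\infty$ and codimension $+\infty$.

## 1. Pfaffians, jets, and graded Cohen–Macaulay rings

**Definition 1 (Pfaffian).** A square matrix $M$ over a commutative ring is *alternating* if $M^T=-M$ and its diagonal is zero. If $M$ has even size $2\ell$, its Pfaffian is defined by $\mathrm{Pf}(\emptyset)=1$ and expansion along the first row,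
$$\mathrm{Pf}(M)=\sum_{j=2}^{2\ell}(-1)^jM_{1j}\,\mathrm{Pf}(M_{\hat 1\hat\jmath}),$$
where hats denote deleted rows and columns. Equivalently, it is a signed sum over perfect matchings of the index set. We use two textbook facts: $\mathrm{Pf}(M)^2=\det M$, and permuting rows and columns simultaneously multiplies $\mathrm{Pf}$ by the sign of the permutation.

**Example.** For size $4$, $\mathrm{Pf}(M)=M_{12}M_{34}-M_{13}M_{24}+M_{14}M_{23}$.

**Definition 2 (jet pfaffian ideal and pfaffian jet variety).** Let $n,r,k$ be positive integers with $2r\le n$, and let $S=K[x^{(h)}_{ij}:1\le i<j\le n,\ 0\le h\le k-1]$. Let $X(t)$ be the alternating $n\times n$ matrix with entries $x_{ij}(t)=\sum_{h=0}^{k-1}x_{ij}^{(h)}t^h$ for $i<j$. For each Pfaffian $f(t)$ of a $2r\times 2r$ principal submatrix, write $f(t)\equiv\sum_{h<k}f^{(h)}t^h \pmod{t^k}$ with $f^{(h)}\in S$. The *jet pfaffian ideal* $I^{n,k}_r\subseteq S$ is generated by all these coefficients $f^{(h)}$, $0\le h\le k-1$. The *pfaffian jet variety* $\mathcal P^{n,k}_r\subseteq\mathbb A^{k\binom n2}$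 is its zero locus.

A point of $\mathbb A^{k\binom n2}$ is an alternating $n\times n$ matrix over $R_k$, and it lies on $\mathcal P^{n,k}_r$ exactly when all its principal $2r$-Pfaffians vanish in $R_k$.

**Example.** Take $n=4$, $r=2$, $k=2$. There is one Pfaffian, and the ideal is generated by
$$x^{(0)}_{12}x^{(0)}_{34}-x^{(0)}_{13}x^{(0)}_{24}+x^{(0)}_{14}x^{(0)}_{23}$$
and
$$x^{(0)}_{12}x^{(1)}_{34}+x^{(1)}_{12}x^{(0)}_{34}-x^{(0)}_{13}x^{(1)}_{24}-x^{(1)}_{13}x^{(0)}_{24}+x^{(0)}_{14}x^{(1)}_{23}+x^{(1)}_{14}x^{(0)}_{23}.$$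

**Definition 3 (Cohen–Macaulay).** Let $A$ be a standard graded finitely generated $K$-algebra with $A_0=K$ (generated by elements of degree $1$), and let $\mathfrak m$ be its irrelevant ideal. The *depth* of a finitely generated graded module is the maximal length of a regular sequence in $\mathfrak m$ on it. We call $A$ *Cohen–Macaulay* (CM) if its depth equals $\dim A$; for such $A$ this is equivalent to all localizations being CM.

**Example.** $K[x,y]/(xy)$ has dimension $1$, and $x+y$ avoids both associated primes $(x),(y)$, so the ring is CM. In $K[x,y]/(x^2,xy)$ the nonzero element $x$ is killed by $\mathfrak m$, so the depth is $0$. The dimension is $1$, so this ring is not CM.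

We use the following textbook facts, for $A$ as in Definition 3.

* **(G1)** If $A$ is CM, every associated prime $P$ of $A$ satisfies $\dim A/P=\dim A$.
* **(G2)** Killing one homogeneous element of positive degree lowers the dimension by at most $1$.
* **(G3)** If $A$ is CM and killing $c$ homogeneous elements of positive degree lowers the dimension by at least $c$, these elements form a regular sequence in any order. The dimension then drops by exactly $c$, and the quotient is CM.
* **(G4)** If $s$ is a homogeneous nonzerodivisor of positive degree, then $A$ is CM of dimension $\delta$ if and only if $A/sA$ is CM of dimension $\delta-1$. In particular, adjoining a polynomial variable preserves CM and raises the dimension by $1$.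
* **(G5)** If $0\to M'\to M\to M''\to 0$ is exact, then $\operatorname{depth}M'\ge\min(\operatorname{depth}M,\operatorname{depth}M''+1)$ and $\operatorname{depth}M''\ge\min(\operatorname{depth}M,\operatorname{depth}M'-1)$.

**Definition 4 (Hilbert series and degree).** $H_A(z)=\sum_i\dim_K(A_i)z^i$. It is a rational function, and the *degree* of $A$ is the value of $(1-z)^{\dim A}H_A(z)$ at $z=1$. A nonzerodivisor of degree $b$ multiplies the series by $1-z^b$ when it is killed; adjoining a variable of degree $1$ divides the series by $1-z$.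

**Example.** For $A=K[x,y]/(x^2)$ we get $H_A=\frac{1-z^2}{(1-z)^2}=\frac{1+z}{1-z}$, so the degree is $2$.

**Definition 5 (canonical module, Gorenstein, $a$-invariant).** For $A=P/J$ CM of codimension $c$, with $P$ a polynomial ring in $N$ variables of degree $1$, put $\omega=\mathrm{Ext}^c_P(A,P(-N))$. The $a$-*invariant* of $A$ is minus the least degree in which $\omega\neq0$. The ring $A$ is *Gorenstein* if $\omega\cong A(a)$ for some integer $a$; this $a$ is then the $a$-invariant. We use two standard facts: as rational functions $H_\omega(z)=(-1)^{\dim A}H_A(1/z)$, and every associated prime of $\omega$ has dimension $\dim A$.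

**Example.** If $A=P$, then $\omega=P(-N)$, so $a=-N$. Check: $(-1)^N(1-1/z)^{-N}=z^N(1-z)^{-N}$.

**Definition 6 (regular in codimension $\le c$, normal).** A ring $A$ is *regular in codimension $\le c$* if $A_P$ is regular for all primes $P$ of height $\le c$. A domain is *normal* if it is integrally closed in its fraction field. By Serre's criterion, a CM domain that is regular in codimension $\le1$ is normal.

**Example.** $A=K[x,y,z]/(xy-z^2)$ is a domain and a hypersurface, so it is CM. The partial derivatives $y,x,-2z$ and the equation vanish together only at the origin (also in characteristic $2$), which has codimension $2$. So $A$ is regular in codimension $\le 1$, and normal.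

## 2. Is the coordinate ring of $\mathcal P^{2r+1,k}_r$ Cohen–Macaulay?

De Negri and Sbarra's paper "On jet schemes of pfaffian ideals", arXiv:1901.09602 (2019), is the source of the following problem. It is known that every $\mathcal P^{2r+1,k}_r$ is irreducible of codimension $3k$.

**Question.** Is $S/\sqrt{I^{2r+1,k}_r}$ a Cohen–Macaulay ring for all positive integers $r$ and $k$?

In plain words: take alternating matrices of odd size $2r+1$ whose entries are power series truncated at order $k$, and require all principal Pfaffians of the largest even size to vanish to order $k$. Is the coordinate ring of this set CM? The answer is yes, and more holds. From now on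
$$n=2r+1,\qquad N=\binom n2=r(2r+1).$$

**Theorem.** Let $R=S/I^{2r+1,k}_r$, with $r,k\ge1$ and $K$ of any characteristic.

1. $R$ is Cohen–Macaulay of dimension $k(N-3)$.
2. $I^{2r+1,k}_r$ is prime. Hence $S/\sqrt{I^{2r+1,k}_r}=R$ is Cohen–Macaulay.
3. $H_R(z)=\left(\dfrac{1-nz^r+nz^{r+1}-z^{2r+1}}{(1-z)^N}\right)^k$, and $R$ has degree $\left(\dfrac{r(r+1)(2r+1)}6\right)^k$.
4. $R$ is Gorenstein with $a$-invariant $-k(r-1)(2r+1)$, regular in codimension $\le3$, and normal.

The known irreducibility will not be used; it is reproved in Section 11.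

## 3. Size three, and size five as cross products

**Size three ($r=1$).** The principal $2\times2$ Pfaffians are $x_{12}(t),x_{13}(t),x_{23}(t)$. Their coefficients are all the variables, so $I$ is the irrelevant ideal and $R=K$. Parts 1 and 2 of the Theorem are clear here, with dimension $k(3-3)=0$.

**Size five ($r=2$).** Write
$$A=\begin{pmatrix}0&a&p^T\\-a&0&q^T\\-p&-q&C\end{pmatrix},\qquad d=(c_{23},-c_{13},c_{12}),$$
with $p,q$ of length $3$ and $C=(c_{ij})$ alternating of size $3$. Deleting index $1$ leaves a $4\times4$ matrix with first row $(0,q_1,q_2,q_3)$ and Pfaffian $q_1c_{23}-q_2c_{13}+q_3c_{12}=q\cdot d$. Deleting index $2$ gives $p\cdot d$. Deleting the last index gives $ac_{12}-p_1q_2+p_2q_1$. Deleting the other two is similar, and up to sign the last three Pfaffians are the entries of $ad-p\times q$. So $\mathcal P^{5,k}_2$ is the set of solutions of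
$$p\cdot d=0,\qquad q\cdot d=0,\qquad a\,d=p\times q\qquad\text{in }R_k,\tag{1}$$
with $a\in R_k$ and $p,q,d\in R_k^3$. This is our running example.

*Case $k=1$.* If $d\ne0$, then $p,q$ lie in the plane $d^\perp$, and $a$ is determined, since $p\times q$ is a multiple of $d$ (both are orthogonal to the space spanned by $p,q$ if that has dimension $2$; otherwise $p\times q=0$). This gives dimension $3+2+2=7$. If $d=0$, then $p,q$ are dependent and $a$ is free, giving dimension $4+1=5$. So the codimension is $10-7=3$. There are five linearly independent quadrics, so this is not a complete intersection, and CM is not automatic.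

*Case $k=2$.* Write $p=p_0+p_1t$, and so on. If $X(0)=0$, all Pfaffians are divisible by $t^2$, so $X^{(1)}$ is arbitrary: this stratum is an $\mathbb A^{10}$. If $X(0)\neq0$, then $X(0)$ is a nonzero point of the $7$-dimensional case $k=1$, hence of rank $2$. The equations are invariant under congruence by $GL_5(K)$ (this is (F2) below), so we may move $X(0)$ to $a_0=1$, $p_0=q_0=d_0=0$. The $t$-coefficients of (1) then reduce to $d_1=0$, which is $3$ conditions on $X^{(1)}\in\mathbb A^{10}$. So this stratum has dimension $7+7=14=2(10-3)$.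

Is the $\mathbb A^{10}$ in the closure of the $14$-dimensional stratum, or is it another component? Counting equations does not tell: there are $10$ equations in $\mathbb A^{20}$. If $R$ is CM, then (G1) decides at once: no component has dimension less than $14$. So CM can be used to *prove* irreducibility, and Section 11 does this.

## 4. The pfaffian complex over $S[t]/(t^k)$ and its support

For $k=1$ a classical route to CM is the Buchsbaum–Eisenbud complex
$$0\to S\to S^n\xrightarrow{\;X\;}S^n\to S,$$
whose outer maps are given by the signed Pfaffians; it is a free resolution of $S/I^{n,1}_r$ of length $3$. A sensible first attempt for $k>1$ is to write the same complex with $X(t)$ over $S_k=S[t]/(t^k)$, which is a free $S$-module of rank $k$.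

The attempt stops at the cokernel. The last map has cokernel $M=S_k/(f_1(t),\dots,f_n(t))$, where the $f_i$ are the Pfaffians, and $M$ is not $S/I^{n,k}_r$. To see how far off it is, take a point $x$ of $\mathbb A^{kN}$. The fiber of $M$ at $x$ is $R_k/(f_i(t)|_x)$. It is nonzero exactly when no $f_i(t)|_x$ is a unit of $R_k$, that is, when $f_i^{(0)}(x)=0$ for all $i$. So the support of $M$ is cut out by the conditions on $X(0)$ alone; the equations $f_i^{(h)}=0$ with $h\ge1$ are not seen. For $r=1$ the support has codimension $3$, while $V(I)$ is the origin, of codimension $3k$. A complex over $S_k$ asks whether the $f_i(t)$ generate a proper ideal; we must ask that they vanish. So the coefficients have to be handled over $S$, one at a time.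

## 5. Adjoining one variable that is a ratio

Look at (1) with $k=1$. The first two equations do not involve $a$. Where some $d_i$ is invertible, the third says that $a$ is the ratio $(p\times q)_i/d_i$. So we should start from the ring $B$ of the first two equations and adjoin the ratio. The next lemma, a step of Kustin–Miller unprojection type, says when this preserves CM.

**Lemma 1.** Let $B$ be a standard graded finitely generated $K$-algebra with $B_0=K$, CM of dimension $\delta$. Let $d_1,\dots,d_m\in B$ be homogeneous of the same positive degree, and $\gamma_1,\dots,\gamma_m\in B$ homogeneous with $\deg\gamma_i=\deg d_i+1$. Put $I=(d_1,\dots,d_m)$ and $D=B/I$. Assume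

* (i) $d_i\gamma_l=d_l\gamma_i$ in $B$ for all $i,l$;
* (ii) $D$ is CM of dimension $\delta-1$;
* (iii) $\dim B/(\gamma_1,\dots,\gamma_m)\le\delta-1$.

Then $Y=B[s]/(sd_i-\gamma_i)_i$ with $\deg s=1$ is CM of dimension $\delta$, and $H_Y=H_B+\frac z{1-z}H_D$.

**Proof.**

**Step 1: both ideals contain nonzerodivisors.** This will let us cancel. By (G1) all associated primes of $B$ have dimension $\delta$. By (ii) and (iii), neither $I$ nor $(\gamma)=(\gamma_1,\dots,\gamma_m)$ lies in one of them, so by prime avoidance each contains a nonzerodivisor. In particular, an element of $B$ killed by all $d_l$, or by all $\gamma_l$, is $0$.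

**Step 2: multiplication by the ratio.** We construct the map "times $s$" from $I$ to $B$. Define $\varphi:I\to B$ by $\varphi(\sum b_id_i)=\sum b_i\gamma_i$.

It is well defined: if $\sum b_id_i=0$, then by (i) $d_l\sum b_i\gamma_i=\gamma_l\sum b_id_i=0$ for all $l$, so $\sum b_i\gamma_i=0$ by Step 1. It is injective: if $\sum b_i\gamma_i=0$, then $\gamma_l\sum b_id_i=d_l\sum b_i\gamma_i=0$ for all $l$, so $\sum b_id_i=0$ by Step 1. The image is $(\gamma)$, and $\varphi$ raises degrees by $1$, so $(\gamma)\cong I(-1)$.

**Step 3: $s$ is a nonzerodivisor on $Y$.** This reduces the study of $Y$ to $Y/sY$. Suppose $sP=\sum Q_i\,(sd_i-\gamma_i)$ in $B[s]$. Setting $s=0$ gives $\sum Q_i(0)\gamma_i=0$, so $\sum Q_i(0)d_i=0$ by injectivity of $\varphi$. Hence $\sum Q_i(0)(sd_i-\gamma_i)=0$, and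
$$sP=\sum\big(Q_i-Q_i(0)\big)(sd_i-\gamma_i),$$
where each $Q_i-Q_i(0)$ is divisible by $s$. Cancelling $s$ in $B[s]$ shows $P\in(sd_i-\gamma_i)_i$.

**Step 4: depth of $Y/sY$.** We have $Y/sY=B/(\gamma)$, a nonzero ring because the $\gamma_i$ have positive degree. From $0\to I\to B\to D\to0$ and (G5), $\operatorname{depth}I\ge\min(\delta,(\delta-1)+1)=\delta$. From $0\to I(-1)\to B\to B/(\gamma)\to0$ and (G5), $\operatorname{depth}B/(\gamma)\ge\delta-1$. With (iii), $B/(\gamma)$ is CM of dimension $\delta-1$. By Step 3 and (G4), $Y$ is CM of dimension $\delta$.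

**Step 5: Hilbert series.** We have $(1-z)H_Y=H_{B/(\gamma)}=H_B-zH_I=H_B-z(H_B-H_D)=(1-z)H_B+zH_D$. Divide by $1-z$. $\blacksquare$

**Test: $r=2$, $k=1$.** Let $B=K[d,p,q]/(p\cdot d,q\cdot d)$. Its zero locus has dimension $7$ ($d\ne0$ gives $3+2+2$, $d=0$ gives $6$), so $p\cdot d,q\cdot d$ is a regular sequence in $9$ variables and $B$ is CM with $\delta=7$. Take $\gamma=p\times q$.

* (i) holds because $d\times(p\times q)=p\,(d\cdot q)-q\,(d\cdot p)=0$ in $B$.
* (ii) holds because $D=K[p,q]$ has dimension $6$.
* (iii) requires $\dim\{p\times q=0,\ p\cdot d=q\cdot d=0\}\le6$. Pairs $(p,q)$ of rank $1$ form a set of dimension $4$, and $d$ lies in a plane; this gives $6$. The pair $p=q=0$ gives $3$.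

So the ring of (1) for $k=1$ is CM of dimension $7$.

**Where adjoining $a_0,a_1$ in order stops, for $r=2$, $k=2$.** Let $B^0_0$ be the ring of the equations $p\cdot d\equiv q\cdot d\equiv0$ mod $t^2$. The third equation of (1) has coefficients
$$a_0d_0=p_0\times q_0,\qquad a_1d_0=(p_0\times q_1+p_1\times q_0)-a_0d_1.$$
Let $B^0_1$ be $B^0_0$ with $a_0$ adjoined, and $B^0_2$ the result of adjoining $a_1$ to $B^0_1$; the last ring is $R$. To pass from $B^0_1$ to $B^0_2$, hypothesis (ii) of Lemma 1 needs
$$D=B^0_1/(d_0)\ \text{ to be CM},$$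
and this ring is none of $B^0_0,B^0_1,B^0_2$. An induction on the number of adjoined coefficients alone does not supply it.

Let us compute $D$. With $d_0=0$ the relations become
$$p_0\cdot d_1=0,\qquad q_0\cdot d_1=0,\qquad 0=p_0\times q_0,$$
and $a_0,p_1,q_1$ are free. Compare with the system (1) for $k=1$ in the variables $(b_0,p_0,q_0,d_1)$, namely $p_0\cdot d_1=q_0\cdot d_1=0$, $b_0d_1=p_0\times q_0$. Our $D$ is this system cut by the hyperplane $b_0=0$, with free variables added. The system is CM of dimension $7$ by the test above, and cutting by $b_0=0$ gives the set in (iii) above, of dimension $\le6$. So $b_0$ is a nonzerodivisor by (G3), and $D$ is CM.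

**The way past.** Setting the lowest coefficient of $d$ to zero produces a ring of the same kind in which $d$ starts at order $t^1$ and the coefficients of $a$ are shifted by one. So we enlarge the family: one index $e$ records that $d\equiv0$ mod $t^e$, and one index $j$ counts the coefficients of $a$ that are present. In the two-index family, the ring $D$ for $(e,j)$ is built from the ring for $(e+1,j)$. The price is that dimension bounds are needed for the whole family, and these come from normal forms of alternating matrices over $R_k$.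

## 6. Identities between Pfaffians

For an alternating matrix $A$ of odd size over a commutative ring, let $\mathrm{pf}(A)$ be the column vector with entries
$$\mathrm{pf}_i(A)=(-1)^{i+1}\mathrm{Pf}(A_{\hat\imath}).$$
For size $3$ this is $(A_{23},-A_{13},A_{12})$, the vector $d$ of Section 3.

**Lemma 2.** Over any commutative ring the following hold.

* **(F1)** $A\,\mathrm{pf}(A)=0$ for $A$ alternating of odd size.
* **(F2)** $\mathrm{pf}(B^TAB)=\mathrm{adj}(B)\,\mathrm{pf}(A)$ for $A$ alternating of odd size and $B$ any square matrix of that size.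
* **(F3)** Let $C$ be alternating of odd size $m\ge3$, $d=\mathrm{pf}(C)$, and $i\ne l$. There is a vector $\rho$ of integer polynomials in the entries of $C$ with $d_iv_l-d_lv_i=\pm\rho^TCv$ for every vector $v$.

**Proof.** All identities are polynomial with integer coefficients, so it suffices to prove them for generic matrices over $\mathbb Z$.

**(F1)** The aim is to recognize $(A\,\mathrm{pf}(A))_l$ as a single Pfaffian. Add to $A$ a new first index $0$ with row $(0,A_{l1},A_{l2},\dots)$, and the negative of it as column. Expanding along the row $0$, where index $j$ is in position $j+1$, the Pfaffian of the new matrix is $\sum_j(-1)^{j+1}A_{lj}\mathrm{Pf}(A_{\hat\jmath})=\sum_jA_{lj}\,\mathrm{pf}_j(A)$. Row $l$ of the new matrix is $(-A_{ll},A_{l1},A_{l2},\dots)$, which equals row $0$ because $A_{ll}=0$. So the determinant is $0$, and so is its square root, the Pfaffian.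

**(F2)** The aim is to determine $\mathrm{pf}(B^TAB)$ up to sign from its square. Let $A,B$ be generic of odd size $\nu$, and let $F$ be the fraction field, of characteristic $0$. Then $\det A=0$ and $\det A_{\hat1}=\mathrm{pf}_1(A)^2\ne0$, so $A$ has rank $\nu-1$, and by (F1) its kernel is spanned by $\mathrm{pf}(A)\ne0$. Since $A\,\mathrm{adj}(A)=0$, the columns of $\mathrm{adj}(A)$ lie in $\ker A$. Also $\mathrm{adj}(A)^T=\mathrm{adj}(-A)=(-1)^{\nu-1}\mathrm{adj}(A)=\mathrm{adj}(A)$. So $\mathrm{adj}(A)=c\,\mathrm{pf}(A)\mathrm{pf}(A)^T$ with $c\in F$. The $(1,1)$ entry is $\det A_{\hat1}=\mathrm{pf}_1(A)^2$, so $c=1$: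
$$\mathrm{adj}(A)=\mathrm{pf}(A)\,\mathrm{pf}(A)^T .$$
This identity specializes, so it also holds for $B^TAB$. Put $v=\mathrm{pf}(B^TAB)$. By (F1), $B^TABv=0$, so $Bv\in\ker A$. Since $B^{-1}=\mathrm{adj}(B)/\det B$, we get $v=\mu\,\mathrm{adj}(B)\,\mathrm{pf}(A)$ with $\mu\in F$. Now
$$vv^T=\mathrm{adj}(B^TAB)=\mathrm{adj}(B)\,\mathrm{adj}(A)\,\mathrm{adj}(B)^T=\big(\mathrm{adj}(B)\mathrm{pf}(A)\big)\big(\mathrm{adj}(B)\mathrm{pf}(A)\big)^T,$$
while $vv^T=\mu^2$ times the same nonzero matrix. So $\mu^2=1$, and $\mu=\pm1$ is a constant. Specializing $B=I$ gives $\mu=1$.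

**(F3)** The aim is to find $\rho$ such that $C\rho$ has only the two entries $i$ and $l$. Let $T=[m]\setminus\{i,l\}=\{w_1<\dots<w_{m-2}\}$, a set of odd size. Put $\rho_{w_v}=(-1)^{v+1}\mathrm{Pf}(C_{T\setminus w_v})$, where $C_{T'}$ denotes the principal submatrix on $T'$, and $\rho_i=\rho_l=0$. As in (F1), $(C\rho)_u=\sum_{w\in T}C_{uw}\rho_w$ is the Pfaffian of $C_T$ bordered by a first row with entries $(C_{uw})_{w\in T}$. For $u\in T$ it is $0$ (two equal rows). For $u=i$ it is the Pfaffian of $C$ on $[m]\setminus\{l\}$ with $i$ moved to the front, so it is $\pm d_l$. For $u=l$ it is $\pm d_i$. So $C\rho=\epsilon_1d_le_i+\epsilon_2d_ie_l$ with signs $\epsilon_1,\epsilon_2$ and unit vectors $e_i,e_l$, and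
$$\rho^TCv=-(C\rho)^Tv=-(\epsilon_1d_lv_i+\epsilon_2d_iv_l).$$
For $v=d$ the left side is $0$ by (F1), so $(\epsilon_1+\epsilon_2)d_id_l=0$; since $d_id_l\ne0$ generically over $\mathbb Z$, $\epsilon_2=-\epsilon_1$. Then $\rho^TCv=\epsilon_1(d_iv_l-d_lv_i)$. $\blacksquare$

**Block notation for $r\ge2$.** Put $m=n-2=2r-1\ge3$ and $N_C=\binom m2$, so $N=N_C+2m+1$. Write
$$A=\begin{pmatrix}0&a&p^T\\-a&0&q^T\\-p&-q&C\end{pmatrix},\qquad d=\mathrm{pf}(C).$$
Expanding along the first row, $\mathrm{pf}_1(A)=q\cdot d$ and $\mathrm{pf}_2(A)=-p\cdot d$. In $\mathrm{pf}_{i+2}(A)=(-1)^{i+3}\mathrm{Pf}(A_{\widehat{i+2}})$ the terms with $a$ add up to $a(-1)^{i+1}\mathrm{Pf}(C_{\hat\imath})=ad_i$. So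
$$\mathrm{pf}(A)=\begin{pmatrix}q\cdot d\\-p\cdot d\\ad-g\end{pmatrix},\qquad g_i\in\mathbb Z[C,p,q],\quad\deg d_i=r-1,\quad\deg g_i=r.\tag{2}$$
For $r=2$, $g=p\times q$. Every term of $g_i$ contains an entry of $p$ and an entry of $q$, because the first two indices are not matched to each other; and $g_i$ does not involve $p_i,q_i$, because index $i+2$ was deleted.

**The key relation.** We need the analogue of $d\times(p\times q)=p(d\cdot q)-q(d\cdot p)$. The last $m$ rows of $A\,\mathrm{pf}(A)=0$ read $-p\,(q\cdot d)+q\,(p\cdot d)+C(ad-g)=0$, and $Cd=0$, so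
$$Cg=q\,(p\cdot d)-p\,(q\cdot d).$$
By (F3) with $v=g$ there are $\sigma_{il},\tau_{il}\in\mathbb Z[C,p,q]$ with
$$d_ig_l-d_lg_i=\sigma_{il}\,(p\cdot d)+\tau_{il}\,(q\cdot d)\qquad\text{for all }i,l.\tag{3}$$
(For $i=l$ take both coefficients $0$.)

## 7. The rings $B^e_j$

Let $r\ge2$. Let $C(t),p(t),q(t)$ have generic polynomial entries of degree $\le k-1$ in $t$; then $d(t),g(t)$ are polynomials in $t$, and $f^{(h)}$ denotes the $t^h$-coefficient of $f(t)$.

**Definition 7.** For $0\le e\le k$ and $0\le j\le k-e$, let $B^e_j$ be the quotient of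
$$K[C^{(h)},p^{(h)},q^{(h)}\ (0\le h<k),\ a_0,\dots,a_{j-1}]$$
by the following elements, for all $i$:
$$d_i^{(h)}\ (h<e);\qquad (p\cdot d)^{(h)},\ (q\cdot d)^{(h)}\ (h<k);\qquad \sum_{u=0}^ha_u\,d_i^{(e+h-u)}-g_i^{(h)}\ (0\le h<j).$$
Put $\delta_e=k(N-3)-e=k(N_C+2m-2)-e$.

Informally: $d=t^e\hat d$, the products $p\cdot d$ and $q\cdot d$ vanish mod $t^k$, and $a\hat d\equiv g$ mod $t^j$. The generators are homogeneous. By (2), $B^0_k=S/I^{n,k}_r$ with $a_u=x_{12}^{(u)}$.

**Example.** For $r=2$, $k=2$, the ring $B^1_1$ has $d_0=0$, $p_0\cdot d_1=q_0\cdot d_1=0$, $a_0d_1=p_0\times q_0$, and $p_1,q_1$ free: it is the $k=1$ ring in the variables $(a_0,p_0,q_0,d_1)$ found in Section 5, with $6$ free variables. Its dimension is $7+6=13=\delta_1$.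

Our goal is that $B^e_j$ is CM of dimension $\delta_e$ for all $(e,j)$. Lemma 1 will take us from $(e,j)$ to $(e,j+1)$, with $D$ built from $(e+1,j)$. Identity (3) will give hypothesis (i), the induction will give (ii), and (iii) is a statement about dimension. For it, let $W(e,j)$ be the set of $(C,p,q)$ over $R_k$ with
$$d\equiv0\bmod t^e,\qquad p\cdot d\equiv q\cdot d\equiv0\bmod t^k,\qquad g\equiv0\bmod t^j.$$
Setting all $a_u=0$ in Definition 7, we see that
$$B^e_j/(a_0,\dots,a_{j-1})\ \text{ has zero locus } W(e,j).\tag{4}$$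
The next two sections bound $\dim W(e,j)$.

## 8. Alternating matrices over $R_c$ up to congruence

Let $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$.

**Normal form.** Every alternating matrix of size $2s+1$ over $R_c$ is congruent under $GL_{2s+1}(R_c)$ to
$$N_e=\bigoplus_{i=1}^st^{e_i}J\oplus(0),\qquad c\ge e_1\ge\dots\ge e_s\ge0.$$
To see this, move a nonzero entry of minimal order $\varepsilon$ to position $(1,2)$ and rescale by a unit, so that it becomes $t^\varepsilon$. All other entries are divisible by $t^\varepsilon$, so rows and columns $1,2$ can be cleared by congruence. Iterate on the remaining block, of size two less. If at some point the remaining block is zero, the remaining $e_i$ are $c$. Finally order the blocks.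

**Definition 8 (type).** The sequence $e=(e_1,\dots,e_s)$ is the *type* of the matrix. It is unique, since the cokernel of the matrix is $\bigoplus_i(R_c/t^{e_i})^2\oplus R_c$ and $s$ is fixed. Let $O_e$ be the set of matrices of type $e$. It is an orbit of $GL_{2s+1}(R_c)$, which is a connected algebraic group (an open subset of an affine space), so $O_e$ is irreducible and locally closed.

**Example.** For $s=1$, $c=2$ the types are $(0),(1),(2)$. Type $(1)$ consists of $t$ times a nonzero constant alternating $3\times3$ matrix, so $\dim O_{(1)}=3=2\cdot3-3\cdot1$.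

**Lemma 3.** $\dim O_e\le c\binom{2s+1}2-\sum_{i=1}^s(4i-1)e_i$.

**Proof.** Induct on $s$, for all $c$ at once; for $s=0$ both sides are $0$. Note $\sum_{i=1}^s(4i-1)=s(2s+1)=\binom{2s+1}2$. Let $\varepsilon=e_s$.

**Step 1: $\varepsilon=c$.** Then all $e_i=c$, $O_e=\{0\}$, and the bound is $0$.

**Step 2: $\varepsilon<c$, dividing by $t^\varepsilon$.** This makes one entry a unit. Multiplication by $t^\varepsilon$ identifies $R_{c-\varepsilon}$ with $t^\varepsilon R_c$. Since $N_e=t^\varepsilon N_{(e_i-\varepsilon)}$, the elements of $O_e$ are the $t^\varepsilon C'$ for unique $C'$ over $R_{c-\varepsilon}$ of type $(e_i-\varepsilon)_i$. The last entry of this type is $0$, so $C'$ has a unit entry. So the locus of such $C'$ is covered by finitely many open sets, on each of which a given entry is a unit; permuting indices, we may take the $(1,2)$ entry $\alpha$.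

**Step 3: splitting off a $2\times2$ block.** Write
$$C'=\begin{pmatrix}\alpha J&M\\-M^T&C_1\end{pmatrix},\qquad C''=C_1+M^T(\alpha J)^{-1}M.$$
Since $(\alpha J)^{-1}=-\alpha^{-1}J$ is alternating, so is $C''$. The map $C'\mapsto(\alpha,M,C'')$ is an isomorphism from the space of all $C'$ with $\alpha$ a unit onto the space of all triples with $\alpha$ a unit. Moreover $C''$ is the Schur complement, so $C'$ is congruent to $\alpha J\oplus C''$, hence to $J\oplus C''$. By uniqueness of types, $C''$ has type $(e_i-\varepsilon)_{i<s}$.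

**Step 4: counting.** The pair $(\alpha,M)$ has $1+2(2s-1)=4s-1$ entries in $R_{c-\varepsilon}$, and $\binom{2s-1}2+4s-1=\binom{2s+1}2$. By induction applied to $C''$,
$$\dim O_e\le(c-\varepsilon)\binom{2s+1}2-\sum_{i<s}(4i-1)(e_i-\varepsilon).$$
Since $\varepsilon\sum_{i<s}(4i-1)=\varepsilon\binom{2s+1}2-(4s-1)\varepsilon$ and $\varepsilon=e_s$, the right side equals $c\binom{2s+1}2-\sum_{i\le s}(4i-1)e_i$. $\blacksquare$

In Section 3 with $k=2$: the types $(e_1,e_2)$ with $e_1+e_2\ge2$ are $(2,0),(1,1),(2,1),(2,2)$, and Lemma 3 bounds the orbit dimensions by $14,10,7,0$. The last three make up the stratum $\mathbb A^{10}$.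

**Lemma 4.** For $c\ge1$ and $h\in R_c$, the set $\{(x,y,z,w)\in R_c^4:xw-yz=h\}$ has codimension $\ge c$ in $R_c^4$.

**Proof.** The aim is to solve for one variable when another is a unit, after removing the common power of $t$. Stratify by the minimal order $f\in\{0,\dots,c\}$ of $x,y,z,w$. All four are divisible by $t^f$ on the stratum, which costs $4f$.

If $2f\ge c$, the stratum has codimension $\ge4f\ge c$.

If $2f<c$, write $(x,y,z,w)=t^f(x',y',z',w')$ with entries in $R_{c-f}$, at least one a unit. If the stratum is nonempty, then $h=t^{2f}h'$, and the equation becomes $x'w'-y'z'\equiv h'$ mod $t^{c-2f}$. Where a given one of the four is a unit, this determines another one mod $t^{c-2f}$ from the rest (for example $w'$ if $x'$ is a unit). Here $c-2f\le c-f$, so this is $c-2f$ conditions on $R_{c-f}^4$. The codimension is $\ge4f+(c-2f)=c+2f\ge c$. $\blacksquare$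

## 9. The dimension of $W(e,j)$

**Lemma 5.** Let $r\ge2$, $0\le e\le k$, $0\le j\le k-e$. Then $\dim W(e,j)\le\delta_e-j$. Equivalently, $W(e,j)$ has codimension $\ge2k+e+j$ in the $(C,p,q)$-space.

The two forms agree because the $(C,p,q)$-space has dimension $k(N_C+2m)=\delta_e+2k+e$.

**Proof.** Put $s=r-1\ge1$, so $m=2s+1$. There are finitely many types, so fix a type $\tau$ over $R_k$ of size $m$, put $|\tau|=\sum\tau_i$, and bound the part of $W(e,j)$ with $C\in O_\tau$.

**Step 1: reduction to $C=N_\tau$.** We show that all fibers over $O_\tau$ look alike. Write $C=P^TN_\tau P$ with $P\in GL_m(R_k)$, and $p=P^Tp'$, $q=P^Tq'$. Let $A_0$ and $A_0'$ be the block matrices with $a=0$ formed from $(C,p,q)$ and $(N_\tau,p',q')$. Then $A_0=B^TA_0'B$ with $B=\mathrm{diag}(I_2,P)$, and $\mathrm{adj}(B)=\mathrm{diag}(\det P\cdot I_2,\ \mathrm{adj}(P))$. By (F2) and (2) with $a=0$, passing from $(N_\tau,p',q')$ to $(C,p,q)$ multiplies $q\cdot d$ and $p\cdot d$ by the unit $\det P$ and $g$ by the invertible matrix $\mathrm{adj}(P)$. Also by (F2), $d=\mathrm{adj}(P)\,\mathrm{pf}(N_\tau)$.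 So the conditions defining $W(e,j)$ are preserved, and $(p,q)\leftrightarrow(p',q')$ is an isomorphism from the fiber of $W(e,j)$ over $C$ to the fiber over $N_\tau$. All fibers over $O_\tau$ have the same dimension, so the codimension of our part is at least the codimension of $O_\tau$ plus the codimension of the fiber over $N_\tau$ in the $(p,q)$-space.

**Step 2: formulas at $N_\tau$.** We make $d$ and one entry of $g$ explicit. Deleting an index $<m$ from $N_\tau$ leaves a zero row, so $d(N_\tau)=(0,\dots,0,t^{|\tau|})$; the sign is $+$ because $m$ is odd. Since $d\equiv0$ mod $t^e$ is required, the part is empty unless $|\tau|\ge k$ or $e\le|\tau|<k$.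

Next, $-g_m=\mathrm{pf}_{m+2}(A_0')$ is the Pfaffian of the matrix on the first two indices and $1,\dots,m-1$ (sign $(-1)^{m+3}=1$). In its matching expansion the first two indices are not matched to each other, since that entry is $0$. The remaining indices are matched inside the blocks of $N_\tau$, so the two indices matched to the first two form a block $\{2i-1,2i\}$. Moving a pair of adjacent indices does not change signs, so the contribution of block $i$ is $t^{|\tau|-\tau_i}$ times the $4\times4$ Pfaffian with its first entry $0$, which is $-p_{2i-1}q_{2i}+p_{2i}q_{2i-1}$. Hence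
$$g_m=\sum_{i=1}^st^{|\tau|-\tau_i}\Delta_i,\qquad\Delta_i=p_{2i-1}q_{2i}-p_{2i}q_{2i-1}.$$

**Step 3: $|\tau|\ge k$.** Here the orbit alone is small enough: by Lemma 3, $O_\tau$ has codimension $\ge\sum(4i-1)\tau_i\ge3|\tau|\ge3k\ge2k+e+j$.

**Step 4: $e\le|\tau|<k$.** Here we add three contributions.

* *Orbit.* By Lemma 3, $O_\tau$ has codimension $\ge3\tau_1+7(|\tau|-\tau_1)=3|\tau|+4(|\tau|-\tau_1)$.
* *The products.* $p\cdot d=t^{|\tau|}p_m$ and $q\cdot d=t^{|\tau|}q_m$, so the conditions say $p_m\equiv q_m\equiv0$ mod $t^{k-|\tau|}$. This has codimension $2(k-|\tau|)$.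
* *The entry $g_m$.* Since $|\tau|-\tau_i=(|\tau|-\tau_1)+(\tau_1-\tau_i)$, the condition $g_m\equiv0$ mod $t^j$ says
$$\Delta_1+\sum_{i\ge2}t^{\tau_1-\tau_i}\Delta_i\equiv0\bmod t^{j'},\qquad j'=\max(0,\ j-(|\tau|-\tau_1)).$$
For fixed $p_l,q_l$ with $l\ge3$ (this includes $p_m,q_m$, as $m\ge3$), Lemma 4 with $c=j'$ gives codimension $\ge j'$ in $(p_1,p_2,q_1,q_2)$; for $j'=0$ this is trivial.

The total codimension is at least
$$2(k-|\tau|)+3|\tau|+4(|\tau|-\tau_1)+j'=2k+|\tau|+4(|\tau|-\tau_1)+j'\ \ge\ 2k+|\tau|+j\ \ge\ 2k+e+j,$$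
because $(|\tau|-\tau_1)+j'\ge j$. $\blacksquare$

With (4), and since the dimension of a finitely generated $K$-algebra is that of its zero locus, we have
$$\dim B^e_j/(a_0,\dots,a_{j-1})\le\delta_e-j.\tag{5}$$

## 10. Cohen–Macaulayness of all $B^e_j$, and part 1

We prove part 1 of the Theorem by induction on $r$, for all $k$ at once. For $r=1$ see Section 3. Let $r\ge2$, and assume part 1 for $r-1$ and all jet levels.

**Proposition 6.** $B^e_j$ is CM of dimension $\delta_e$ for all $0\le e\le k$, $0\le j\le k-e$.

**Proof.** We use descending induction on $e$ and, for fixed $e$, ascending induction on $j$.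

**Step 1: the case $j=0$ (including $e=k$).** Here the aim is to write $B^e_0$ as a smaller pfaffian jet ring modulo a regular sequence. The elements $d_i^{(h)}$ with $h<e$ involve only the $C^{(h)}$ with $h<e$, and up to sign they generate $I^{2r-1,e}_{r-1}$ in the polynomial ring $S'$ in those variables. Let
$$T_e=\big(S'/I^{2r-1,e}_{r-1}\big)[\,C^{(h)}\ (e\le h<k),\ p^{(h)},q^{(h)}\ (0\le h<k)\,],$$
and for $e=0$ let $T_0$ be the polynomial ring in all $C^{(h)},p^{(h)},q^{(h)}$. By the induction on $r$ and (G4), $T_e$ is CM of dimension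
$$e(N_C-3)+(k-e)N_C+2mk=kN_C-3e+2mk.$$
In $T_e$ we have $d\equiv0$ mod $t^e$, so $(p\cdot d)^{(h)}=(q\cdot d)^{(h)}=0$ for $h<e$. So $B^e_0$ is the quotient of $T_e$ by the $2(k-e)$ homogeneous elements $(p\cdot d)^{(h)},(q\cdot d)^{(h)}$ with $e\le h<k$, of degree $r$. By (5), $\dim B^e_0\le\delta_e$, and
$$\dim T_e-2(k-e)=kN_C+2mk-2k-e=\delta_e.$$
By (G3) these elements form a regular sequence, and $B^e_0$ is CM of dimension $\delta_e$.

**Step 2: from $j$ to $j+1\le k-e$, as an instance of Lemma 1.** Let $B=B^e_j$, which is CM of dimension $\delta_e$ by induction. Put $I=(d_i^{(e)})_i$ and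
$$\gamma_i=g_i^{(j)}-\sum_{u=0}^{j-1}a_u\,d_i^{(e+j-u)}\in B.$$
The new relation of $B^e_{j+1}$, with $h=j$, is $a_jd_i^{(e)}-\gamma_i$. So $B^e_{j+1}=B[s]/(s\,d_i^{(e)}-\gamma_i)_i$ with $s=a_j$. The degrees are $\deg d_i^{(e)}=r-1\ge1$ and $\deg\gamma_i=r$. We check the three hypotheses.

**Step 3: hypothesis (i).** We extract it from (3) by comparing coefficients of $t^j$. In $B[t]$ the coefficients of $d(t)$ below $t^e$ vanish, so $d(t)=t^e\hat d(t)$ with $\hat d^{(v)}=d^{(e+v)}$. Substituting $C(t),p(t),q(t)$ into (3), and using $p\cdot d,\ q\cdot d\in t^kB[t]$, we get $t^e(\hat d_ig_l-\hat d_lg_i)\in t^kB[t]$. Cancelling the nonzerodivisor $t^e$ of $B[t]$,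
$$\hat d_ig_l-\hat d_lg_i\in t^{k-e}B[t].$$
Put $\rho=g-\big(\sum_{u<j}a_ut^u\big)\hat d$. For $h<j$ its $t^h$-coefficient is $g^{(h)}-\sum_{u\le h}a_ud^{(e+h-u)}=0$ by the relations of $B$; its $t^j$-coefficient is $\gamma$. So $\rho\in t^jB[t]^m$ starts with $\gamma t^j$. The multiple of $\hat d$ cancels in
$$\hat d_i\rho_l-\hat d_l\rho_i=\hat d_ig_l-\hat d_lg_i\in t^{k-e}B[t].$$
Since $j<k-e$, the $t^j$-coefficient of the left side is $0$. It is $d_i^{(e)}\gamma_l-d_l^{(e)}\gamma_i$.

**Step 4: hypothesis (ii).** We identify $D=B/I$ in terms of $B^{e+1}_j$.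

If $j=0$, then $D=B^{e+1}_0$, which is CM of dimension $\delta_{e+1}=\delta_e-1$ by the descending induction on $e$.

Let $j\ge1$. From $j+1\le k-e$ we get $j\le k-(e+1)$, so $B^{e+1}_j$ is defined. In $D$ the term $u=h$ of each relation of order $h<j$ vanishes, because it is $a_hd_i^{(e)}$. The relation becomes
$$\sum_{v=0}^{h-1}a_v\,d_i^{(e+h-v)}-g_i^{(h)}.$$
Now take the relation $\sum_{u=0}^hb_u\,d_i^{(e+1+h-u)}-g_i^{(h)}$ of $B^{e+1}_j$, with variables called $b_0,\dots,b_{j-1}$, and set $b_0=0$ and $b_u=a_{u-1}$ for $u\ge1$. With $v=u-1$ we get the same expression. The variable $a_{j-1}$ occurs only in the vanished term with $u=h=j-1$, so it is free in $D$. Hence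
$$D\cong\big(B^{e+1}_j/(b_0)\big)[a_{j-1}].\tag{6}$$
By induction $B^{e+1}_j$ is CM of dimension $\delta_{e+1}$. By (5) for $(e+1,j)$, killing $b_0,\dots,b_{j-1}$ lowers the dimension by at least $j$, so by (G3) these elements form a regular sequence; in particular $b_0$ is a nonzerodivisor. So $D$ is CM of dimension $\delta_{e+1}-1+1=\delta_e-1$.

**Step 5: hypothesis (iii).** Modulo $a_0,\dots,a_{j-1}$ we have $\gamma=g^{(j)}$, so $B/(\gamma,a_0,\dots,a_{j-1})$ has zero locus $W(e,j+1)$. By Lemma 5 its dimension is $\le\delta_e-j-1$. By (G2), each of the $j$ elements $a_u$ lowers the dimension by at most $1$, so $\dim B/(\gamma)\le\delta_e-1$.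

Lemma 1 now shows that $B^e_{j+1}$ is CM of dimension $\delta_e$. $\blacksquare$

**Proof of part 1.** For $e=0$, $j=k$, Proposition 6 says that $B^0_k=S/I^{n,k}_r=R$ is CM of dimension $\delta_0=k(N-3)$. $\blacksquare$

## 11. Irreducibility and primeness: part 2

For $r=1$, $I$ is generated by all variables and is prime. Let $r\ge2$ and $I=I^{n,k}_r$.

**Step 1: irreducibility of $V(I)$.** We list the orbits in $V(I)$ and compare their dimensions with what CM allows. Let $A$ over $R_k$ have size $n=2r+1$ and type $(e_1,\dots,e_r)$. By (F2), $\mathrm{pf}(A)$ is an invertible matrix times $(0,\dots,0,t^{\sum e_i})^T$, so $A\in V(I)$ if and only if $\sum e_i\ge k$. By Lemma 3 the orbit of such an $A$ has codimension at least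
$$\sum(4i-1)e_i\ \ge\ 3\sum e_i+4e_2\ \ge\ 3k+4e_2.\tag{7}$$
If $e_2=0$, then $e_1=k$, which is the single orbit $O_{(k,0,\dots,0)}$. All other orbits in $V(I)$ have codimension $\ge3k+4$. There are finitely many orbits and they are irreducible, so every component of $V(I)$ is the closure of one of them. By part 1 and (G1), every component has codimension exactly $3k$. So $V(I)=\overline{O_{(k,0,\dots,0)}}$ is irreducible.

**Step 2: a nonzerodivisor $\Delta$.** We look for an element whose inversion makes $R$ simple. Let $\Delta=d_m^{(0)}$. At the point $a=0$, $p=q=0$, $C=J^{\oplus(r-1)}\oplus(0)$, constant in $t$, we have $p\cdot d=q\cdot d=0$ and $g=0$ (every term of $g_i$ contains an entry of $p$), so $ad-g=0$: the point lies on $V(I)$, and $\Delta=1$ there. Since $R$ is CM, its associated primes are minimal by (G1). By Step 1 there is only one minimal prime, and it does not contain $\Delta$. So $\Delta$ is a nonzerodivisor, and $R\subseteq R[\Delta^{-1}]$.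

**Step 3: $R[\Delta^{-1}]$ is a localized polynomial ring.** We solve the equations for $p_m,q_m,a$. After inverting $\Delta$, $d_m(t)$ is a unit mod $t^k$. By (3) with $(i,l)$ replaced by $(m,l)$, modulo the coefficients of $p\cdot d,q\cdot d$ below $t^k$ we have $d_mg_l\equiv d_lg_m$, so $g_l\equiv d_l\,g_md_m^{-1}$ and
$$ad_l-g_l\equiv d_l\,(a-g_md_m^{-1})\pmod{t^k}.$$
For $l=m$ the factor $d_l$ is a unit. So the localized ideal is generated by the coefficients mod $t^k$ of
$$p_m+d_m^{-1}\sum_{l<m}p_ld_l,\qquad q_m+d_m^{-1}\sum_{l<m}q_ld_l,\qquad a-g_md_m^{-1}.$$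
Here $d$ involves only $C$, and $g_m$ does not involve $a$ (nor $p_m,q_m$). These relations eliminate all coefficients of $p_m$, $q_m$ and $a$, so
$$R[\Delta^{-1}]\cong K[C^{(h)},p_l^{(h)},q_l^{(h)}:l\ne m,\ 0\le h<k][\Delta^{-1}],\tag{8}$$
which is a regular domain.

**Conclusion.** By Step 2, $R$ is a subring of a domain, so $I$ is prime and $\sqrt I=I$. Therefore $S/\sqrt{I^{2r+1,k}_r}=R$ is CM by part 1, for all $r,k\ge1$. This proves part 2 and answers the question: yes. $\blacksquare$

## 12. Hilbert series and degree: part 3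

Let $F_r(z)=1-(2r+1)z^r+(2r+1)z^{r+1}-z^{2r+1}$. We show $H_R=\big(F_r/(1-z)^N\big)^k$ by induction on $r$. For $r=1$, $F_1=(1-z)^3$, $N=3$ and $H_R=1$. Let $r\ge2$ and $\theta=\frac z{1-z}$.

**Step 1: a Pascal recursion.** We read the Hilbert series off the induction of Section 10. In Step 4 there, $H_D=H_{B^{e+1}_j}$ in both cases: for $j=0$ the rings are equal, and for $j\ge1$, by (6), killing the nonzerodivisor $b_0$ multiplies by $1-z$ and adjoining $a_{j-1}$ divides by $1-z$. So Lemma 1 gives
$$H_{B^e_{j+1}}=H_{B^e_j}+\theta H_{B^{e+1}_j}.$$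
By induction on $j$ and Pascal's rule, $H_{B^e_j}=\sum_{i=0}^j\binom ji\theta^iH_{B^{e+i}_0}$. In particular
$$H_R=H_{B^0_k}=\sum_{e=0}^k\binom ke\theta^eH_{B^e_0}.$$

**Step 2: the terms.** By Step 1 of Section 10, $B^e_0$ is $T_e$ modulo a regular sequence of $2(k-e)$ elements of degree $r$. With the induction on $r$ for $T_e$,
$$H_{B^e_0}=(1-z^r)^{2(k-e)}\left(\frac{F_{r-1}}{(1-z)^{N_C}}\right)^e(1-z)^{-(k-e)N_C-2mk}.$$

**Step 3: summation.** Writing $(1-z)^{-2mk}$ as the $k$-th power of $(1-z)^{-2m}$ and using the binomial theorem,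
$$H_R=\left(\frac{(1-z^r)^2}{(1-z)^{N_C+2m}}+\frac{zF_{r-1}}{(1-z)^{N_C+2m+1}}\right)^k=\left(\frac{(1-z)(1-z^r)^2+zF_{r-1}}{(1-z)^N}\right)^k.$$
With $m=2r-1$ we have $zF_{r-1}=z-mz^r+mz^{r+1}-z^{2r}$, so the numerator is
$$(1-z)(1-2z^r+z^{2r})+z-mz^r+mz^{r+1}-z^{2r}=1-(m+2)z^r+(m+2)z^{r+1}-z^{2r+1}=F_r.$$

**Step 4: the degree.** We need the leading term of $F_r$ at $z=1$. With $n=2r+1$:
$$F_r(1)=0,\qquad F_r'(1)=-nr+n(r+1)-n=0,$$
$$F_r''(1)=-nr(r-1)+n(r+1)r-n(n-1)=2nr-2nr=0,$$
$$F_r'''(1)=-nr(r-1)(r-2)+n(r+1)r(r-1)-n(n-1)(n-2)=3nr(r-1)-2nr(2r-1)=-r(r+1)(2r+1).$$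
So $F_r/(1-z)^3\to\frac{r(r+1)(2r+1)}6$ as $z\to1$. Since $(1-z)^{k(N-3)}H_R=\big(F_r/(1-z)^3\big)^k$ and $\dim R=k(N-3)$, the degree is $\big(\frac{r(r+1)(2r+1)}6\big)^k$. $\blacksquare$

For $r=2$, $k=1$: $F_2=1-5z^2+5z^3-z^5$, and the degree is $5$.

## 13. Gorenstein property and normality: part 4

**Step 1: symmetry of the Hilbert series.** We compute $H_\omega$ for the canonical module $\omega$ of $R$. Since $n-r=r+1$,
$$F_r(1/z)=z^{-n}\big(z^n-nz^{r+1}+nz^r-1\big)=-z^{-n}F_r(z).$$
With $(1-1/z)^N=(-1)^Nz^{-N}(1-z)^N$ this gives $H_R(1/z)=(-1)^{k(N+1)}z^{k(N-n)}H_R(z)$. Since $k(N+1)\equiv k(N-3)=\dim R$ mod $2$,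
$$H_\omega(z)=(-1)^{\dim R}H_R(1/z)=z^\rho H_R(z),\qquad\rho=k(N-n).$$

**Step 2: $\omega\cong R(-\rho)$.** We use that $R$ is a domain. By Step 1, $\omega$ has a nonzero element $y$ of degree $\rho$. Every associated prime of $\omega$ has dimension $\dim R$, so it is the zero ideal of the domain $R$; hence $\omega$ is torsion-free. So $1\mapsto y$ defines an injection $R(-\rho)\to\omega$. The Hilbert series agree, so it is an isomorphism. Therefore $R$ is Gorenstein with $a$-invariant $-\rho=-k(N-n)=-k(r-1)(2r+1)$, as $N=r(2r+1)$ and $n=2r+1$.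

**Step 3: the regular locus.** For $r=1$, $R=K$ and there is nothing to show. Let $r\ge2$. We spread (8) over all index sets. The element $\Delta=d_m^{(0)}$ is, up to sign, the Pfaffian of the principal submatrix of $X(0)$ on the $2r-2$ indices $3,\dots,n-1$. A simultaneous permutation of rows and columns of $X(t)$ is an automorphism of $S$ (it permutes the variables up to sign) that permutes the $2r$-Pfaffians up to sign, so it preserves $I$. Hence $R[\Delta'^{-1}]$ is regular for every principal $(2r-2)$-Pfaffian $\Delta'$ of $X(0)$.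

**Step 4: where all $\Delta'$ vanish.** We show this locus is small. Over a field, an alternating matrix has rank $\ge2\ell$ if and only if some principal $2\ell$-Pfaffian is nonzero. (An alternating matrix of rank $2\ell'$ has a nonzero principal $2\ell'$-Pfaffian, and expanding along rows one descends to smaller sizes; the converse is clear from $\mathrm{Pf}^2=\det$.) For $A$ of type $e$, the constant term is congruent to $N_e$ mod $t$, so $X(0)$ has rank $2\cdot\#\{i:e_i=0\}$. This is $\le2r-4$ if and only if $e_2\ge1$. So on $V(I)$ all $\Delta'$ vanish exactly on the union of the orbits with $e_2\ge1$. By (7) these have codimension $\ge3k+4$ in the affine space. As $\operatorname{Spec}R$ is irreducible of codimension $3k$, this closed set has codimension $\ge4$ in $\operatorname{Spec}R$.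

**Step 5: conclusion.** A prime $P$ of $R$ of height $\le3$ does not contain all $\Delta'$, so $R_P$ is a localization of some regular ring $R[\Delta'^{-1}]$. So $R$ is regular in codimension $\le3$. Since $R$ is a CM domain, it is normal by Serre's criterion. $\blacksquare$
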